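\title{The predicate Grzegorczyk logic is not a modal companion of intuitionistic predicate logic}

\begin{abstract}
The G\"odel translation embeds the intuitionistic predicate calculus $\mathsf{IQC}$ into the predicate modal logic $\mathsf{QS4}$. We show that the embedding ceases to be faithful when the Grzegorczyk axiom is added: we give an explicit formula in four unary predicates that is not provable in $\mathsf{IQC}$ and whose translation is provable in $\mathsf{QGrz}$, and already in $\mathsf{QS4}$ with McKinsey's axiom. More generally, for a propositional normal modal logic $\Lambda\supseteq\mathsf{S4}$, the predicate logic $\mathsf{Q}\Lambda$ is a modal companion of $\mathsf{IQC}$ if and only if $\Lambda=\mathsf{S4}$. The method is to unwind each cluster of a finite $\mathsf{S4}$-frame into a chain of type $\omega$ and to name the points of the cluster by the failure of formulas $\forall x(P(x)\to Q(x))$.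
\end{abstract}

\section{The question and the results}\label{sec:intro}

We work in a first-order language without equality and without function symbols. Intuitionistic formulas are built from atoms with $\bot,\wedge,\vee,\to,\forall,\exists$; modal formulas may also contain $\Box$. We write $\neg\varphi$ for $\varphi\to\bot$ and $\Diamond$ for $\neg\Box\neg$. Let $\mathsf{IQC}$ be the intuitionistic predicate calculus. Let $\mathsf{QS4}$ be classical predicate logic in the modal language, extended by the $\mathsf{S4}$ axioms
\[
\Box(\varphi\to\psi)\to(\Box\varphi\to\Box\psi),\qquad \Box\varphi\to\varphi,\qquad \Box\varphi\to\Box\Box\varphi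
\]
and by the necessitation rule (from $\varphi$ infer $\Box\varphi$). The Barcan formula $\forall x\Box\varphi\to\Box\forall x\,\varphi$ is not assumed. A \emph{predicate modal logic} is a set of modal formulas that contains $\mathsf{QS4}$ and is closed under modus ponens, generalization and necessitation.

The \emph{G\"odel translation} $(-)^t$ sends intuitionistic formulas to modal formulas:
\begin{gather*}
P(x_1,\dots,x_k)^t=\Box P(x_1,\dots,x_k),\qquad \bot^t=\bot,\\
(\varphi\wedge\psi)^t=\varphi^t\wedge\psi^t,\qquad (\varphi\vee\psi)^t=\varphi^t\vee\psi^t,\qquad (\varphi\to\psi)^t=\Box(\varphi^t\to\psi^t),\\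
(\forall x\,\varphi)^t=\Box\forall x\,\varphi^t,\qquad (\exists x\,\varphi)^t=\exists x\,\varphi^t .
\end{gather*}
By a theorem of Rasiowa and Sikorski, $\mathsf{IQC}\vdash\varphi$ if and only if $\mathsf{QS4}\vdash\varphi^t$. For a predicate modal logic $\mathsf M$ put $\rho\mathsf M=\{\varphi:\mathsf M\vdash\varphi^t\}$, and call $\mathsf M$ a \emph{modal companion} of a superintuitionistic predicate logic $\mathsf L$ (an extension of $\mathsf{IQC}$) if $\mathsf L=\rho\mathsf M$. Since $\mathsf M\supseteq\mathsf{QS4}$, we always have $\mathsf{IQC}\subseteq\rho\mathsf M$. So $\mathsf M$ is a companion of $\mathsf{IQC}$ exactly when its additional axioms leave no trace on translated formulas, and it is natural to ask how much can be added to $\mathsf{QS4}$ without leaving a trace.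

Consider the Grzegorczyk axiom and McKinsey's axiom
\[
\mathsf{grz}=\Box(\Box(p\to\Box p)\to p)\to p,\qquad \mathsf{mck}=\Box\Diamond p\to\Diamond\Box p .
\]
Let $\mathsf{QGrz}$ and $\mathsf{QS4.1}$ be the least predicate modal logics containing all substitution instances, by predicate formulas, of $\mathsf{grz}$ and of $\mathsf{mck}$, respectively. In propositional logic $\mathsf{grz}$ leaves no trace: every normal modal logic $\Lambda$ with $\mathsf{S4}\subseteq\Lambda\subseteq\mathsf{Grz}=\mathsf{S4}+\mathsf{grz}$ is a companion of intuitionistic propositional logic (the reason is recalled in Section~\ref{sec:prop}). The following question comes from the work of Bezhanishvili and Carai~\cite{BC}.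

\medskip
\noindent\textbf{Question.} \emph{Is $\mathsf{QGrz}$ a modal companion of $\mathsf{IQC}$? That is, does $\mathsf{QGrz}\vdash\varphi^t$ imply $\mathsf{IQC}\vdash\varphi$ for every intuitionistic predicate formula $\varphi$?}
\medskip

The answer is no. Let $P_0,Q_0,P_1,Q_1$ be unary predicates and let $\theta=\theta_0\wedge\theta_1\wedge\delta$, where
\begin{gather*}
\theta_i=\neg\forall x\,(P_i(x)\to Q_i(x))\qquad(i=0,1),\\
\delta=\forall x\forall y\,\bigl(P_0(x)\wedge P_1(y)\to Q_0(x)\vee Q_1(y)\bigr).
\end{gather*}

\begin{theorem}\label{thm:grz}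
We have $\mathsf{IQC}\nvdash\neg\theta$, but $\mathsf{QGrz}\vdash(\neg\theta)^t$ and $\mathsf{QS4.1}\vdash(\neg\theta)^t$. Hence neither $\mathsf{QGrz}$, nor $\mathsf{QS4.1}$, nor any extension of either is a modal companion of $\mathsf{IQC}$.
\end{theorem}

The phenomenon is not special to these two axioms. For a propositional normal modal logic $\Lambda\supseteq\mathsf{S4}$, let $\mathsf Q\Lambda$ be the least predicate modal logic containing all substitution instances, by predicate formulas, of theorems of $\Lambda$.

\begin{theorem}\label{thm:class}
Let $\mathsf M$ be a predicate modal logic that proves all predicate substitution instances of some propositional modal formula $\alpha$ with $\mathsf{S4}\nvdash\alpha$. Then $\rho\mathsf M\neq\mathsf{IQC}$, and this is witnessed by a formula with only unary predicates. Consequently, for a propositional normal modal logic $\Lambda\supseteq\mathsf{S4}$, the logic $\mathsf Q\Lambda$ is a modal companion of $\mathsf{IQC}$ if and only if $\Lambda=\mathsf{S4}$.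
\end{theorem}

Thus, in contrast with the propositional case, $\mathsf{QS4}$ is the only logic of the form $\mathsf{QS4}+{}$(propositional axioms) that is a modal companion of $\mathsf{IQC}$. Section~\ref{sec:tools} recalls the tools. Section~\ref{sec:two} proves Theorem~\ref{thm:grz}, which is the smallest case of the construction used in Section~\ref{sec:class} to prove Theorem~\ref{thm:class}.

\section{Kripke models and derivations in $\mathsf{QS4}$}\label{sec:tools}

\subsection{Intuitionistic Kripke models}
A \emph{Kripke model} consists of a poset $(W,\le)$ of worlds, nonempty domains $D_w$ with $D_w\subseteq D_v$ for $w\le v$, and a relation $w\Vdash P(\bar d)$ for atoms with parameters $\bar d$ in $D_w$ that is \emph{persistent}: $w\Vdash P(\bar d)$ and $w\le v$ imply $v\Vdash P(\bar d)$. Forcing is extended to all formulas with parameters in $D_w$. No world forces $\bot$; conjunction and disjunction are evaluated at $w$; $w\Vdash\exists x\,\varphi(x)$ iff $w\Vdash\varphi(d)$ for some $d\in D_w$; $w\Vdash\varphi\to\psi$ iff every $v\ge w$ that forces $\varphi$ forces $\psi$; and $w\Vdash\forall x\,\varphi(x)$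 iff $v\Vdash\varphi(d)$ for all $v\ge w$ and $d\in D_v$. Persistence extends to all formulas. We use soundness (Kripke, 1965): a sentence provable in $\mathsf{IQC}$ is forced at every world of every model. To show that a sentence $\forall\bar x(\varphi\to\psi)$ is forced at \emph{every} world it suffices to show, for each world $w$ and each $\bar d$ in $D_w$, that $w\Vdash\varphi(\bar d)$ implies $w\Vdash\psi(\bar d)$.

The same model interprets modal formulas. In this \emph{modal reading} $w\models\chi$, atoms are as given, connectives are classical at $w$, both quantifiers range over $D_w$, and $w\models\Box\chi$ iff $v\models\chi$ for all $v\ge w$. Comparing the clauses gives, by induction, that $w\Vdash\varphi$ iff $w\models\varphi^t$; for atoms this is persistence. We use the modal reading of predicate models only for orientation: every claim of provability in a modal logic below is proved by a derivation.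

\subsection{Frames for $\mathsf{S4}$}\label{sec:frames}
An \emph{$\mathsf{S4}$-frame} is a set $F$ with a reflexive transitive relation $\preceq$. A valuation $V$ assigns a subset of $F$ to each propositional variable; connectives are evaluated classically at each point, and $\Box\beta$ is true at $u$ iff $\beta$ is true at all $v\succeq u$. A \emph{cluster} is an equivalence class of the relation ``$u\preceq v$ and $v\preceq u$''; clusters are partially ordered by $\preceq$, and we write $C<C'$ for the strict order. A \emph{root} is a point $u$ with $u\preceq v$ for all $v$. We need three standard facts.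
\begin{itemize}
\item \emph{Finite model property} (McKinsey). If $\mathsf{S4}\nvdash\alpha$, then $\alpha$ is false at some point of a finite $\mathsf{S4}$-frame under some valuation.
\item \emph{Generated subframes.} Truth at $u$ does not change if the frame and the valuation are restricted to $\{v:u\preceq v\}$. So the point above may be taken to be a root.
\item \emph{p-morphisms.} A map $f\colon F\to G$ is a \emph{p-morphism} if it is monotone and satisfies the back condition: $f(u)\preceq w$ implies $w=f(v)$ for some $v\succeq u$. If $V_G$ is a valuation on $G$ and $V(q)=f^{-1}(V_G(q))$, then a formula is true at $u$ under $V$ iff it is true at $f(u)$ under $V_G$.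
\end{itemize}

\subsection{The propositional case, and the expected answer}\label{sec:prop}
The axiom $\mathsf{grz}$ is valid on every finite poset. Indeed, suppose that its antecedent is true and $p$ is false at $w$, and let $v\ge w$ be maximal among the points where $p$ is false. Then $\Box(p\to\Box p)$ is false at $v$, so there are $v''\ge v'\ge v$ with $p$ true at $v'$ and false at $v''$. Here $v'\ne v$, so $v''>v$, against the maximality of $v$. Now intuitionistic propositional logic is complete for Kripke models on finite posets. A nontheorem $\varphi$ fails in such a model, so $\varphi^t$ is false at some world in the modal reading, where all theorems of $\mathsf{Grz}$ are true; hence $\mathsf{Grz}\nvdash\varphi^t$. This is why $\mathsf{grz}$ leaves no trace in propositional logic, and why one would guess the same for predicate logic.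

Two frames on which $\mathsf{grz}$ fails will matter: the two-point cluster $\{0,1\}$ with $p$ true at $1$ only, and the chain $(\omega,\le)$ with $p$ true at the odd numbers. In both, $\Box(p\to\Box p)$ is false everywhere, so the antecedent of $\mathsf{grz}$ is true everywhere, while $p$ is false at $0$. In both, $\mathsf{mck}$ fails too, since $\Box\Diamond p$ is true and $\Diamond\Box p$ is false. The two examples are one: $k\mapsto k\bmod 2$ is a p-morphism from the chain onto the cluster. An intuitionistic model cannot tell the points of a cluster apart, because forcing is persistent, but it can live on the chain. The question is whether translated formulas can force some formula to alternate along such a chain.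

\subsection{Derivations}
In every predicate modal logic, $\vdash\varphi\to\psi$ implies $\vdash\Box\varphi\to\Box\psi$ and $\vdash\Diamond\varphi\to\Diamond\psi$, and the formulas $\Box(\varphi\wedge\psi)\leftrightarrow\Box\varphi\wedge\Box\psi$, $\Box(\varphi\to\psi)\to(\Diamond\varphi\to\Diamond\psi)$ and $\Diamond\Diamond\varphi\to\Diamond\varphi$ are provable. We use these facts without mention. Call a modal formula $\sigma$ \emph{stable} if $\mathsf{QS4}\vdash\sigma\to\Box\sigma$; this is the syntactic form of persistence. Every formula $\Box\chi$ is stable, and a conjunction of stable formulas is stable.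

\begin{lemma}\label{lem:facts}
\begin{itemize}
\item[(a)] (Boxing.) If $\sigma$ is stable and $\mathsf M$ is a predicate modal logic with $\mathsf M\vdash\sigma\to\chi$, then $\mathsf M\vdash\sigma\to\Box\chi$.
\item[(b)] $\psi^t$ is stable for every intuitionistic formula $\psi$.
\item[(c)] $\mathsf{QS4}\vdash(\forall\bar x\,(\varphi\to\psi))^t\to\Box\forall\bar x\,(\varphi^t\to\psi^t)$.
\item[(d)] If $Z=\exists x\,(\Box P(x)\wedge\neg\Box Q(x))$, then $\mathsf{QS4}\vdash(\forall x(P(x)\to Q(x)))^t\leftrightarrow\Box\neg Z$.
\end{itemize}
\end{lemma}

\begin{proof}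
(a) By necessitation in $\mathsf M$ we get $\Box\sigma\to\Box\chi$; compose with $\sigma\to\Box\sigma$.

(b) Induction on $\psi$. Translations of atoms, implications and universal formulas begin with $\Box$, and $\bot\to\Box\bot$ is a tautology. Conjunctions were noted above. For disjunctions use $\Box\chi\vee\Box\chi'\to\Box(\chi\vee\chi')$. For $\exists x\,\psi$: from $\psi^t\to\exists x\,\psi^t$ we get $\Box\psi^t\to\Box\exists x\,\psi^t$, hence $\psi^t\to\Box\exists x\,\psi^t$ by the induction hypothesis, hence $\exists x\,\psi^t\to\Box\exists x\,\psi^t$ because $x$ is not free in the consequent.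

(c) The translation is $\Box\forall x_1\cdots\Box\forall x_k\Box(\varphi^t\to\psi^t)$. Remove all displayed boxes but the first, from the inside out, by $\Box\chi\to\chi$.

(d) Let $\chi=\Box P(x)\to\Box Q(x)$. The translation is $\Box\forall x\Box\chi$, and $\neg Z$ is classically equivalent to $\forall x\,\chi$. The direction ``$\to$'' is (c). For ``$\leftarrow$'', from $\forall x\,\chi\to\chi$ we get $\Box\forall x\,\chi\to\Box\chi$, and generalization gives $\Box\forall x\,\chi\to\forall x\Box\chi$. Boxing, with the stable formula $\Box\forall x\,\chi$, gives $\Box\forall x\,\chi\to\Box\forall x\Box\chi$.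
\end{proof}

\section{The two-point cluster: proof of Theorem~\ref{thm:grz}}\label{sec:two}

\subsection{A formula that can alternate}
Substituting a stable formula $\chi$ for $p$ in $\mathsf{grz}$ or $\mathsf{mck}$ yields a theorem of $\mathsf{QS4}$. For $\mathsf{grz}$, the formula $\Box(\chi\to\Box\chi)$ is provable, so the antecedent gives $\chi$; for $\mathsf{mck}$, we have $\Box\Diamond\chi\to\Diamond\chi\to\Diamond\Box\chi$. By Lemma~\ref{lem:facts}(b), the axioms therefore say nothing when applied to translations. We need an unstable formula about which translations can still make statements.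

Implications provide one: $(p\to q)^t$ is equivalent to $\Box\neg z$ with $z=\Box p\wedge\neg\Box q$. But along an ascending path $z$ switches on at most once, when $\Box p$ becomes true, and off at most once, when $\Box q$ becomes true. It cannot alternate, and $\mathsf{S4}$ proves the instance of $\mathsf{mck}$ for $z$: the formula $\Box\Diamond z$ implies $\Diamond\Box p$ and $\Box\Diamond\neg\Box q$, the latter is equivalent to $\Box\neg\Box q$, and together they give $\Diamond(\Box\Box p\wedge\Box\neg\Box q)$, that is, $\Diamond\Box z$.

A quantifier changes this. By Lemma~\ref{lem:facts}(d) the role of $z$ is taken by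
\[
Z_i=\exists x\,(\Box P_i(x)\wedge\neg\Box Q_i(x))\qquad(i=0,1),
\]
and $Z_i$ may be switched on again and again by new witnesses. The translation of $\theta_0$ says $\Box\Diamond Z_0$: the formula $Z_0$ returns forever. To make $Z_0$ alternate we also need $\Box\Diamond\neg Z_0$. The second pair of predicates supplies it: $\theta_1$ says that $Z_1$ returns forever, and $\delta$ says that $Z_0$ and $Z_1$ are never true together. It remains to see that $\theta$ is intuitionistically consistent and that the modal axioms forbid the alternation.

\subsection{The countermodel}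

\begin{lemma}\label{lem:chain}
$\mathsf{IQC}\nvdash\neg\theta$.
\end{lemma}

\begin{proof}
Take the worlds $(\omega,\le)$ with $D_m=\{0,\dots,m\}$. For $d\in D_m$ and $i=0,1$ put
\[
m\Vdash P_i(d)\iff d\equiv i\pmod 2,\qquad\qquad m\Vdash Q_i(d)\iff d<m .
\]
Both conditions are persistent. (In the modal reading the only possible witness of $Z_i$ at $m$ is the newest element $m$, so $Z_0$ is true at the even worlds and $Z_1$ at the odd ones.)

No world $m$ forces $\forall x(P_i(x)\to Q_i(x))$: take $k\ge m$ with $k\equiv i\pmod 2$; then $k\in D_k$, $k\Vdash P_i(k)$ and $k\nVdash Q_i(k)$. So every world forces $\theta_0$ and $\theta_1$. If $m\Vdash P_0(d)\wedge P_1(e)$, then $d\ne e$ by parity and $d,e\le m$, so $d<m$ or $e<m$, and $m\Vdash Q_0(d)\vee Q_1(e)$. So every world forces $\delta$. Thus $0\Vdash\theta$ and $0\nVdash\neg\theta$, and soundness gives the claim.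
\end{proof}

\begin{remark}\label{rem:max}
The infinite chain cannot be avoided. Classically $\theta$ is contradictory: $\theta_0$ and $\theta_1$ give $d,e$ with $P_0(d)$, $\neg Q_0(d)$, $P_1(e)$, $\neg Q_1(e)$, against $\delta$. At a maximal world forcing is classical truth, so a world that forces $\theta$ has no maximal world above it. In particular $\neg\theta$ is forced in every model on a finite poset, and this is where the argument of Section~\ref{sec:prop} breaks down for predicate logic. The growth of the domains, on the other hand, is not essential: the same verification works with $D_m=\omega$ for all $m$ if one adds the condition $d\le m$ to the clause for $P_i$.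
\end{remark}

\subsection{The derivation}
It suffices to treat McKinsey's axiom.

\begin{lemma}\label{lem:mck}
$\mathsf{QGrz}$ proves every predicate substitution instance of $\mathsf{mck}$. Hence $\mathsf{QS4.1}\subseteq\mathsf{QGrz}$.
\end{lemma}

\begin{proof}
Let $\chi$ be a modal formula and let $\kappa=\Box\Diamond\chi\wedge\Box\neg\Box\chi$. Then $\kappa$ is stable, and $\neg\kappa$ is equivalent to $\Box\Diamond\chi\to\Diamond\Box\chi$. We derive $\neg\kappa$ from the instance of $\mathsf{grz}$ with $p:=\neg\chi$.

By contraposition, $\neg\chi\to\Box\neg\chi$ implies $\Diamond\chi\to\chi$. So $\Box(\neg\chi\to\Box\neg\chi)$ and $\Box\Diamond\chi$ give $\Box\chi$, whereas $\Box\neg\Box\chi$ gives $\neg\Box\chi$. Thus $\mathsf{QS4}\vdash\kappa\to\neg\Box(\neg\chi\to\Box\neg\chi)$, and therefore, vacuously,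
\[
\mathsf{QS4}\vdash\kappa\to\bigl(\Box(\neg\chi\to\Box\neg\chi)\to\neg\chi\bigr).
\]
Boxing shows that $\kappa$ implies the antecedent of the instance of $\mathsf{grz}$, so $\mathsf{QGrz}\vdash\kappa\to\neg\chi$. Boxing once more, now in $\mathsf{QGrz}$, gives $\kappa\to\Box\neg\chi$. But $\kappa$ implies $\Diamond\chi$, which is $\neg\Box\neg\chi$. So $\mathsf{QGrz}\vdash\neg\kappa$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:grz}]
By Lemmas~\ref{lem:chain} and~\ref{lem:mck} it remains to prove $\mathsf{QS4.1}\vdash(\neg\theta)^t$; then $\neg\theta\in\rho\mathsf M\setminus\mathsf{IQC}$ for every $\mathsf M$ containing $\mathsf{QS4.1}$ or $\mathsf{QGrz}$. Put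
\[
\tau=\Box\Diamond Z_0\wedge\Box\Diamond Z_1\wedge\Box\neg(Z_0\wedge Z_1),
\]
a stable formula. By Lemma~\ref{lem:facts}(d), $\theta_i^t$ is equivalent in $\mathsf{QS4}$ to $\Box\neg\Box\neg Z_i$, which is $\Box\Diamond Z_i$. By Lemma~\ref{lem:facts}(c), $\delta^t$ implies
\[
\Box\forall x\forall y\,\bigl(\Box P_0(x)\wedge\Box P_1(y)\to\Box Q_0(x)\vee\Box Q_1(y)\bigr).
\]
Witnesses $x$ of $Z_0$ and $y$ of $Z_1$ would violate the formula under the outer box, so that formula classically implies $\neg(Z_0\wedge Z_1)$, and $\delta^t$ implies $\Box\neg(Z_0\wedge Z_1)$. Hence $\mathsf{QS4}\vdash\theta^t\to\tau$.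

Next, $\mathsf{QS4}\vdash\tau\to\neg\Box Z_0$: the formulas $\Box Z_0$ and $\Box\neg(Z_0\wedge Z_1)$ give $\Box\neg Z_1$, whereas $\Box\Diamond Z_1$ gives $\neg\Box\neg Z_1$. Boxing yields $\tau\to\Box\neg\Box Z_0$. On the other hand, the instance of $\mathsf{mck}$ with $p:=Z_0$ gives $\mathsf{QS4.1}\vdash\tau\to\Diamond\Box Z_0$, and $\Diamond\Box Z_0$ is $\neg\Box\neg\Box Z_0$. So $\mathsf{QS4.1}\vdash\neg\tau$, hence $\mathsf{QS4.1}\vdash\theta^t\to\bot$, and necessitation gives $\Box(\theta^t\to\bot)=(\neg\theta)^t$.
\end{proof}

\begin{remark}
Let $\mathsf L$ be a superintuitionistic predicate logic all of whose theorems are forced in the model of Lemma~\ref{lem:chain}. Then $\neg\theta\notin\mathsf L$, so no modal companion of $\mathsf L$ contains $\mathsf{QGrz}$ or $\mathsf{QS4.1}$. An example is $\mathsf{IQC}$ plus all instances of $(\varphi\to\psi)\vee(\psi\to\varphi)$. These are forced on a chain: otherwise some world $v$ forces $\varphi$ but not $\psi$, some world $v'$ forces $\psi$ but not $\varphi$, and both $v\le v'$ and $v'\le v$ contradict persistence.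
\end{remark}

\section{Arbitrary finite frames: proof of Theorem~\ref{thm:class}}\label{sec:class}

In the proof of Theorem~\ref{thm:grz} the formula $\tau$ makes $Z_0$ and $\neg Z_0$ behave like the two points of a cluster: they exclude each other, one of them is always true, and each is always possible. An axiom refuted on the cluster is thereby turned against $\tau$. We do the same for a finite frame $F$ that refutes $\alpha$. We find an intuitionistic sentence $\sigma$ and modal sentences $X_u$ $(u\in F)$ such that, under $\sigma^t$, the $X_u$ behave like the points of $F$. Since $\mathsf M$ proves the relevant instance of $\alpha$, it proves that under $\sigma^t$ the root of $F$ is never visited. On the intuitionistic side, a model obtained by unwinding the clusters of $F$ forces $\sigma$ at a world that sits at the root.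

\subsection{A tree of clusters}
We first put the frame into a convenient shape. A \emph{finite tree} is a finite poset $(T,\le)$ with least element $r$ in which the elements below any given element form a chain. A \emph{child} of $a$ is an immediate successor of $a$, and \emph{siblings} are children of the same node. We use three properties.
\begin{itemize}
\item[(T1)] $a<c$ iff $b\le c$ for some child $b$ of $a$.
\item[(T2)] Distinct siblings have no common upper bound, since they are incomparable and the elements below a node form a chain.
\item[(T3)] If $a,c$ are incomparable, there are distinct siblings $a'\le a$ and $c'\le c$. Indeed, let $e$ be the greatest common lower bound of $a$ and $c$; then $e<a$ and $e<c$, (T1) gives children $a'\le a$ and $c'\le c$ of $e$, and $a'\ne c'$ by the choice of $e$.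
\end{itemize}
For $n\ge1$ let $F(T,n)=T\times\{0,\dots,n-1\}$ with $(a,i)\preceq(b,j)$ iff $a\le b$. This is $T$ with each node blown up to a cluster of $n$ points.

\begin{lemma}\label{lem:tree}
If $\mathsf{S4}\nvdash\alpha$, there are a finite tree $T$, a number $n\ge1$, a valuation $V$ on $F(T,n)$ and an index $i_0$ such that $\alpha$ is false at $(r,i_0)$.
\end{lemma}

\begin{proof}
By Section~\ref{sec:frames}, $\alpha$ is false at a root $w_0$ of a finite $\mathsf{S4}$-frame $G$ under a valuation $V_G$. Let $C_0$ be the cluster of $w_0$ and let $n$ be the largest size of a cluster of $G$. Let $T$ be the set of sequences $(C_0<C_1<\dots<C_k)$, $k\ge0$, of clusters of $G$, ordered by the initial segment relation. This is a finite tree with root $r=(C_0)$. For each cluster $C$ choose a surjection $g_C\colon\{0,\dots,n-1\}\to C$, and define $f\colon F(T,n)\to G$ by $f(a,i)=g_C(i)$, where $C$ is the last term of $a$.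

The map $f$ is monotone: if $a\le b$, the last term of $a$ is equal to or below the last term of $b$. For the back condition let $a$ end in $C$ and let $f(a,i)\preceq w$, with $w$ in the cluster $C'$; choose $j$ with $g_{C'}(j)=w$. If $C'=C$, then $w=f(a,j)$. Otherwise $C<C'$, and $w=f(b,j)$, where $b>a$ is $a$ extended by $C'$. So $f$ is a p-morphism. Take $V(q)=f^{-1}(V_G(q))$ and $i_0$ with $g_{C_0}(i_0)=w_0$.
\end{proof}

From now on $T,n,V,i_0$ are as in the lemma and $F=F(T,n)$. The letters $a,b,c$ range over $T$ and $i,j$ over $\{0,\dots,n-1\}$.

\subsection{Unwinding the clusters}\label{sec:W}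
We replace each cluster of $F$ by a chain of type $\omega$ that runs through the cluster again and again (Figure~\ref{fig:unwind}). Let $W=T\times\omega$, with
\[
(a,m)\le(b,k)\iff a<b,\ \text{ or }\ a=b\text{ and }m\le k .
\]
This is a partial order, and the world $(a,m)$ is meant to play the point $(a,m\bmod n)$ of $F$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw (0,0.4) -- (-1.4,1.8) (0,0.4) -- (1.4,1.8);
\foreach \x/\y/\s in {0/0/r,-1.4/2.2/a,1.4/2.2/b}{
  \draw (\x,\y) ellipse (0.75 and 0.4);
  \fill (\x-0.3,\y) circle (2.2pt);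
  \filldraw[fill=white] (\x+0.3,\y) circle (2.2pt);
  \node at (\x+1,\y) {$\s$};
}
\draw[dashed] (7,1.2) -- (5.8,1.8) (7,1.2) -- (8.2,1.8);
\foreach \x/\y/\s in {7/-1/r,5.8/1.8/a,8.2/1.8/b}{
  \draw (\x,\y) -- (\x,\y+1.5);
  \foreach \m in {0,1}{
    \fill (\x,\y+\m) circle (2.2pt);
    \filldraw[fill=white] (\x,\y+\m+0.5) circle (2.2pt);
  }
  \node at (\x,\y+2) {$\vdots$};
  \node[right] at (\x+0.05,\y-0.05) {$(\s,0)$};
}
\end{tikzpicture}
\caption{Left: the frame $F$ for the tree with root $r$ and two children $a,b$, with $n=2$; each oval is a two-point cluster. Right: the poset $W$, in which each cluster is unwound into a chain of type $\omega$ and the chains over $a$ and $b$ lie above the whole chain over $r$. Black worlds (even height in their chain) play the black point of the cluster, white worlds the white point.}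
\label{fig:unwind}
\end{figure}

Two kinds of information must be expressed: at which node of $T$ we are, and at which point of its cluster. The first is carried by persistent statements, ``at or above $a$'' and ``strictly above $a$''. Take unary predicates $R_a$ $(a\neq r)$ and put
\[
\lambda_a=\exists z\,R_a(z)\ \ (a\ne r),\qquad \lambda_r=\bot\to\bot,\qquad \mu_a=\bigvee\{\lambda_b: b\text{ a child of }a\},
\]
with $\mu_a=\bot$ if $a$ is a leaf. The sentence $\lambda_a$ serves as a propositional letter written with a unary predicate. The second kind of information is carried, as in Section~\ref{sec:two}, by unary predicates $P_{a,i},Q_{a,i}$ through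
\[
\beta_{a,i}=\forall x\,(P_{a,i}(x)\to Q_{a,i}(x)),\qquad Z_{a,i}=\exists x\,(\Box P_{a,i}(x)\wedge\neg\Box Q_{a,i}(x)).
\]
Let $D_w=\{d\in W:d\le w\}$; these domains are nonempty and expanding. For $w=(c,m)$ and $d\in D_w$ put
\begin{align*}
w\Vdash R_a(d)&\iff a\le c,\\
w\Vdash P_{a,i}(d)&\iff d=(a,k)\text{ for some }k\equiv i\pmod n,\\
w\Vdash Q_{a,i}(d)&\iff a<c,\ \text{ or }\ a=c\text{ and }d=(a,k)\text{ for some }k<m .
\end{align*}
These clauses are persistent. Let $(c,m)\le(c',m')$, so $c\le c'$. Then $a\le c$ implies $a\le c'$, and $a<c$ implies $a<c'$; the clause for $P_{a,i}$ does not depend on $w$; and if $a=c$ and $k<m$, then either $a<c'$, or $a=c'$ and $k<m\le m'$. Since $D_w\ne\emptyset$, and by (T1),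
\begin{equation}\label{eq:lm}
(c,m)\Vdash\lambda_a\iff a\le c,\qquad\qquad (c,m)\Vdash\mu_a\iff a<c .
\end{equation}
In the modal reading, a witness of $Z_{a,i}$ at $(c,m)$ is an element $(a,k)\le(c,m)$ with $k\equiv i$ and without $Q_{a,i}$, which means $a=c$ and $k=m$. So $Z_{a,i}$ is true exactly at the worlds that play $(a,i)$.

\subsection{The formula}
We now list enough facts about $W$ to recover $F$ in $\mathsf{QS4}$. Let $\sigma$ be the conjunction of the following sentences, for all $a\in T$ and all $i,j$; it is finite because $F$ is.
\begin{itemize}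
\item[(S1)] $\lambda_b\to\lambda_a$, for $b$ a child of $a$;
\item[(S2)] $\neg(\lambda_b\wedge\lambda_{b'})$, for distinct siblings $b,b'$;
\item[(S3)] $\forall x\,(P_{a,i}(x)\to\lambda_a)$;
\item[(S4)] $\forall x\,(\mu_a\to Q_{a,i}(x))$;
\item[(S5)] $\forall x\forall y\,(P_{a,i}(x)\wedge P_{a,j}(y)\to Q_{a,i}(x)\vee Q_{a,j}(y))$, for $i\ne j$;
\item[(S6)] $\lambda_a\wedge\beta_{a,i}\to\mu_a$;
\item[(S7)] $\lambda_a\wedge(\lambda_b\to\mu_b)\to\mu_a$, for $b$ a child of $a$.
\end{itemize}
Let $\varepsilon=\sigma\to\mu_r$. Conditions (S1) and (S2) arrange the $\lambda_a$ in the shape of $T$. Conditions (S3) and (S4) confine $Z_{a,i}$ to the node $a$, and (S5) separates the points of a cluster. Conditions (S6) and (S7) say that as long as we are exactly at $a$, each point of the cluster of $a$ and each child of $a$ can still be visited. The conclusion $\mu_r$ says that we have left the root.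

\begin{example}
Let $T=\{r\}$ and $n=2$, so that $F$ is the two-point cluster. Then $\mu_r=\bot$; (S1), (S2), (S7) are empty; (S3) and (S4) are provable in $\mathsf{IQC}$; (S5) is $\delta$ and (S6) is $\theta_0\wedge\theta_1$, up to equivalence. So $\varepsilon$ is equivalent to $\neg\theta$, and $W$ is the model of Lemma~\ref{lem:chain}.
\end{example}

\begin{lemma}\label{lem:counter}
$\mathsf{IQC}\nvdash\varepsilon$.
\end{lemma}

\begin{proof}
We show that every world of $W$ forces (S1)--(S7). Fix $w=(c,m)$ and suppose in each case that $w$ forces the antecedent, with parameters in $D_w$; we use \eqref{eq:lm} throughout.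

(S1) From $b\le c$ and $a<b$ we get $a\le c$. (S2) By (T2), $b\le c$ and $b'\le c$ cannot both hold. (S3) If $w\Vdash P_{a,i}(d)$, then $d=(a,k)\le w$, so $a\le c$. (S4) If $a<c$, then $w\Vdash Q_{a,i}(d)$ for all $d\in D_w$.

(S5) Let $w\Vdash P_{a,i}(d)\wedge P_{a,j}(e)$ with $i\ne j$. Then $d=(a,k)$ and $e=(a,l)$ with $k\equiv i$, $l\equiv j\pmod n$, so $k\ne l$; and $a\le c$. If $a<c$, both $Q_{a,i}(d)$ and $Q_{a,j}(e)$ are forced. If $a=c$, then $k,l\le m$, so the smaller of the two is less than $m$ and the corresponding $Q$ is forced.

(S6) Let $w\Vdash\lambda_a\wedge\beta_{a,i}$, so $a\le c$. Suppose $a=c$. Take $k\ge m$ with $k\equiv i\pmod n$. At the world $(a,k)\ge w$ the element $(a,k)$ satisfies $P_{a,i}$ but not $Q_{a,i}$, so $w\nVdash\beta_{a,i}$, a contradiction. Hence $a<c$ and $w\Vdash\mu_a$.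

(S7) Let $w\Vdash\lambda_a\wedge(\lambda_b\to\mu_b)$, so $a\le c$. If $a=c$, then the world $(b,0)\ge w$ forces $\lambda_b$ but not $\mu_b$, a contradiction. Hence $a<c$ and $w\Vdash\mu_a$.

So $(r,0)\Vdash\sigma$, while $(r,0)\nVdash\mu_r$. Thus $(r,0)\nVdash\varepsilon$.
\end{proof}

\subsection{Recovering the frame in $\mathsf{QS4}$}
First we extract from $\sigma^t$ statements about the sentences $\lambda_a^t$, $\mu_a^t$, $Z_{a,i}$ alone. Note that $\mu_a^t$ is the disjunction of the $\lambda_b^t$ over the children $b$ of $a$, that $\lambda_r^t=\Box(\bot\to\bot)$ is provable, and that each $\lambda_a^t$ is stable. Let $\Sigma$ be the conjunction of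
\begin{itemize}
\item[(M1)] $\lambda_b^t\to\lambda_a^t$, for $b$ a child of $a$;
\item[(M2)] $\neg(\lambda_b^t\wedge\lambda_{b'}^t)$, for distinct siblings $b,b'$;
\item[(M3)] $Z_{a,i}\to\lambda_a^t$;
\item[(M4)] $Z_{a,i}\to\neg\mu_a^t$;
\item[(M5)] $\neg(Z_{a,i}\wedge Z_{a,j})$, for $i\neq j$;
\item[(M6)] $\lambda_a^t\wedge\Box\neg Z_{a,i}\to\mu_a^t$;
\item[(M7)] $\lambda_a^t\wedge\Box(\lambda_b^t\to\mu_b^t)\to\mu_a^t$, for $b$ a child of $a$.
\end{itemize}

\begin{lemma}\label{lem:Sigma}
$\mathsf{QS4}\vdash\sigma^t\to\Box\Sigma$.
\end{lemma}

\begin{proof}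
We show that the translation of each (S$k$) implies (M$k$) with a box in front. For $k=1,2,7$ the translation is literally that formula. For $k=6$ it is $\Box(\lambda_a^t\wedge\beta_{a,i}^t\to\mu_a^t)$, and $\Box\neg Z_{a,i}\to\beta_{a,i}^t$ is provable by Lemma~\ref{lem:facts}(d). For $k=3,4,5$, Lemma~\ref{lem:facts}(c) gives the boxes of
\begin{gather*}
\forall x\,(\Box P_{a,i}(x)\to\lambda_a^t),\qquad \forall x\,(\mu_a^t\to\Box Q_{a,i}(x)),\\
\forall x\forall y\,(\Box P_{a,i}(x)\wedge\Box P_{a,j}(y)\to\Box Q_{a,i}(x)\vee\Box Q_{a,j}(y)).
\end{gather*}
A witness of $Z_{a,i}$ satisfies $\Box P_{a,i}$, so the first formula gives $\lambda_a^t$; it satisfies $\neg\Box Q_{a,i}$, so the second gives $\neg\mu_a^t$; and witnesses of $Z_{a,i}$ and $Z_{a,j}$ together violate the third.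
\end{proof}

We say that $\chi$ \emph{holds under $\Box\Sigma$} if $\mathsf{QS4}\vdash\Box\Sigma\to\chi$. Conditions (M1)--(M7) hold under $\Box\Sigma$. By boxing, if $\chi$ holds under $\Box\Sigma$, so does $\Box\chi$; in particular, if $\varphi\to\psi$ holds under $\Box\Sigma$, so do $\Box\varphi\to\Box\psi$ and $\Diamond\varphi\to\Diamond\psi$.

Let $E_a=\lambda_a^t\wedge\neg\mu_a^t$, read ``exactly at $a$''. One would like to name the point $(a,i)$ by $Z_{a,i}$. But the names must cover all possibilities, and none of (M1)--(M7) requires some $Z_{a,i}$ to be true wherever $E_a$ is. We let the point $(a,0)$ absorb the remainder: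
\[
X_{a,i}=Z_{a,i}\quad(1\le i<n),\qquad\qquad X_{a,0}=E_a\wedge\neg\bigvee_{1\le i<n}Z_{a,i},
\]
and we write $X_u=X_{a,i}$ for $u=(a,i)\in F$.

\begin{lemma}\label{lem:diagram}
For $u,v\in F$ the following hold under $\Box\Sigma$:
\begin{itemize}
\item[(a)] $\neg(X_u\wedge X_v)$, if $u\ne v$;
\item[(b)] $\bigvee_{u\in F}X_u$;
\item[(c)] $X_u\to\Diamond X_v$, if $u\preceq v$; more precisely, $E_a\to\Diamond X_{b,j}$ if $a\le b$;
\item[(d)] $X_u\to\Box\neg X_v$, if $u\not\preceq v$.
\end{itemize}
\end{lemma}

\begin{proof}
All statements are under $\Box\Sigma$. We begin with three observations.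
\begin{itemize}
\item[(i)] $X_{a,i}\to E_a$. For $i=0$ this is the definition; for $i\ge1$ it is (M3) and (M4).
\item[(ii)] If $a<b$, then $\lambda_b^t\to\mu_a^t$. By (T1) there is a child $a'\le b$ of $a$. Applying (M1) along the chain from $b$ down to $a'$ gives $\lambda_b^t\to\lambda_{a'}^t$, and $\lambda_{a'}^t$ is a disjunct of $\mu_a^t$.
\item[(iii)] If $a\not\le b$, then $\lambda_a^t\to\neg E_b$. If $b<a$, then $\lambda_a^t\to\mu_b^t$ by (ii). Otherwise $a,b$ are incomparable; take distinct siblings $a'\le a$ and $b'\le b$ by (T3). By (M1), $\lambda_a^t\wedge\lambda_b^t$ implies $\lambda_{a'}^t\wedge\lambda_{b'}^t$, which (M2) excludes; so $\lambda_a^t\to\neg\lambda_b^t$.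
\end{itemize}
Let $u=(a,i)$ and $v=(b,j)$.

(a) Let $a=b$, so $i\ne j$. If $i,j\ge1$, use (M5); if one of them is $0$, use the definition of $X_{a,0}$. Let $a\ne b$; by symmetry $a\not\le b$. Then $X_u\wedge X_v$ implies $\lambda_a^t\wedge E_b$ by (i), which (iii) excludes.

(b) We prove $\lambda_a^t\to\bigvee_{c\ge a}E_c$ by induction from the leaves down: $\lambda_a^t$ implies $E_a$ or $\mu_a^t$, and $\mu_a^t$ is $\bot$ or a disjunction of formulas $\lambda_b^t$ with $b$ a child of $a$, to which the induction hypothesis applies. As $\lambda_r^t$ is provable, $\bigvee_cE_c$ follows. Finally $E_c\to\bigvee_iX_{c,i}$ by the definition of $X_{c,0}$.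

(c) By (i) it suffices to prove the second form. Within a cluster: (M6) gives $E_b\to\Diamond Z_{b,j}$ by contraposition. Also $Z_{b,j}\to X_{b,j}$: for $j\ge1$ the two sides are equal, and $Z_{b,0}$ implies $E_b$ by (M3), (M4) and $\neg Z_{b,i}$ for $i\ge1$ by (M5). Hence $E_b\to\Diamond X_{b,j}$. Between clusters: if $a'$ is a child of $a$, then (M7) gives $E_a\to\neg\Box(\lambda_{a'}^t\to\mu_{a'}^t)$, that is, $E_a\to\Diamond E_{a'}$. Now induct on the length of the chain from $a$ to $b$. The case $a=b$ is done. If $a<b$, take a child $a'\le b$ of $a$; from $E_{a'}\to\Diamond X_{b,j}$ we get $\Diamond E_{a'}\to\Diamond\Diamond X_{b,j}$, and so $E_a\to\Diamond X_{b,j}$.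

(d) Here $a\not\le b$. By (iii) and (i), $\lambda_a^t\to\neg X_v$, hence $\Box\lambda_a^t\to\Box\neg X_v$. By (i) and the stability of $\lambda_a^t$ we have $X_u\to\lambda_a^t\to\Box\lambda_a^t$.
\end{proof}

\begin{remark}
The tree shape of $T$ enters in (iii), through (M2), and on the semantic side in (S2): in a general poset, siblings may have a common upper bound, and (S2) would fail in $W$. If $n=1$, then $X_{a,0}$ is equivalent to $E_a$ and the lemma needs only (M1), (M2), (M7), which concern the letters $\lambda_a$. The quantified conditions (S3)--(S6) are needed only for clusters with more than one point.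
\end{remark}

Properties (a)--(d) describe $F$ completely, so the $X_u$ can simulate the valuation $V$. For each variable $q$ put $A_q=\bigvee_{v\in V(q)}X_v$ (the empty disjunction is $\bot$), and for a propositional modal formula $\gamma$ let $\gamma[A]$ be the result of substituting $A_q$ for each $q$.

\begin{lemma}\label{lem:truth}
Let $\gamma$ be a propositional modal formula and $u\in F$. If $\gamma$ is true at $u$ under $V$, then $X_u\to\gamma[A]$ holds under $\Box\Sigma$. If $\gamma$ is false at $u$, then $X_u\to\neg\gamma[A]$ holds under $\Box\Sigma$.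
\end{lemma}

\begin{proof}
Induction on $\gamma$, for all $u$ at once; (a)--(d) refer to Lemma~\ref{lem:diagram}. Let $\gamma=q$. If $u\in V(q)$, then $X_u$ is a disjunct of $A_q$. If not, every disjunct of $A_q$ is some $X_v$ with $v\neq u$, and (a) gives $X_u\to\neg A_q$. If $\gamma$ is $\bot$ or is formed by $\wedge,\vee,\to$, then $X_u$ decides the instances of the immediate subformulas according to their truth values at $u$, and the truth table decides $\gamma[A]$ accordingly.

Let $\gamma=\Box\eta$ be true at $u$. Boxing (b) gives $\Box\bigvee_{v\in F}X_v$, and (d) removes the points that $u$ does not see: $X_u\to\Box\bigvee_{v\succeq u}X_v$. Since $\eta$ is true at each $v\succeq u$, the induction hypothesis gives $\bigvee_{v\succeq u}X_v\to\eta[A]$, hence $\Box\bigvee_{v\succeq u}X_v\to\Box\eta[A]$. So $X_u\to\Box\eta[A]$. Let $\gamma=\Box\eta$ be false at $u$, and take $v\succeq u$ where $\eta$ is false. Then $X_u\to\Diamond X_v$ by (c), and $X_v\to\neg\eta[A]$ gives $\Diamond X_v\to\Diamond\neg\eta[A]$. So $X_u\to\neg\Box\eta[A]$.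
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Let $\mathsf M$ and $\alpha$ be as in the theorem, and let $\varepsilon$ be built from the data of Lemma~\ref{lem:tree}. It contains only unary predicates, and $\mathsf{IQC}\nvdash\varepsilon$ by Lemma~\ref{lem:counter}. We show $\mathsf M\vdash\varepsilon^t$.

Since $\alpha$ is false at $(r,i_0)$, Lemma~\ref{lem:truth} gives $\mathsf{QS4}\vdash\Box\Sigma\to(X_{r,i_0}\to\neg\alpha[A])$. By hypothesis $\mathsf M\vdash\alpha[A]$; this is the only instance of $\alpha$ that we use. Hence $\mathsf M\vdash\Box\Sigma\to\neg X_{r,i_0}$. This excludes one point of the root cluster at the current world only. Boxing in $\mathsf M$, which uses the closure of $\mathsf M$ under necessitation, excludes it for good: $\mathsf M\vdash\Box\Sigma\to\Box\neg X_{r,i_0}$. But $E_r\to\Diamond X_{r,i_0}$ holds under $\Box\Sigma$ by Lemma~\ref{lem:diagram}(c), so $\mathsf M\vdash\Box\Sigma\to\neg E_r$. As $E_r=\lambda_r^t\wedge\neg\mu_r^t$ and $\lambda_r^t$ is provable, $\mathsf M\vdash\Box\Sigma\to\mu_r^t$. With Lemma~\ref{lem:Sigma} we get $\mathsf M\vdash\sigma^t\to\mu_r^t$,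 and necessitation gives $\mathsf M\vdash\Box(\sigma^t\to\mu_r^t)=\varepsilon^t$. Thus $\varepsilon\in\rho\mathsf M\setminus\mathsf{IQC}$.

For the last statement, let $\Lambda\supseteq\mathsf{S4}$. If $\Lambda=\mathsf{S4}$, then $\mathsf Q\Lambda=\mathsf{QS4}$, which is a companion of $\mathsf{IQC}$ by the theorem of Rasiowa and Sikorski. If $\Lambda\ne\mathsf{S4}$, choose $\alpha\in\Lambda$ with $\mathsf{S4}\nvdash\alpha$ and apply the first statement to $\mathsf M=\mathsf Q\Lambda$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BC}
Guram Bezhanishvili and Luca Carai, \emph{Failure of the Blok-Esakia Theorem in the monadic setting}, arXiv:2405.09401 (2024).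
\end{thebibliography}
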